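# Edges in every maximum matching, and edges in none, in the sparse random graph $G(n,c/n)$

## 1. A cycle with a tail

Take a cycle $C_k$ with $k\ge 3$, choose a vertex $v$ on it, and hang a new vertex $u$ on $v$ by the edge $uv$. Call the result $A_k$. Which maximum size matchings of $A_k$ use $uv$?

If $k$ is odd, then $uv$ together with a perfect matching of the path $C_k-v$, which has the even number $k-1$ of vertices, is a perfect matching of $A_k$. So every maximum matching is perfect, hence covers $u$, and the only edge at $u$ is $uv$. Every maximum matching contains $uv$.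

If $k$ is even, then $A_k$ has the odd number $k+1$ of vertices, so a matching has at most $k/2$ edges, and a perfect matching of the cycle attains this without $uv$. On the other hand $uv$ plus $(k-2)/2$ edges of the path $C_k-v$ also has $k/2$ edges. Some maximum matchings use $uv$ and some do not.

Now lengthen the tail: let $B_k$ be $A_k$ with one more vertex $\ell$ attached to $u$, and look again at $uv$. If $k$ is even, $u\ell$ and a perfect matching of $C_k$ form a perfect matching of $B_k$. Every perfect matching must match $\ell$ to $u$, so no maximum matching contains $uv$. If $k$ is odd, a matching of $B_k$ has at most $(k+1)/2$ edges. This is attained by $u\ell$ with $(k-1)/2$ cycle edges, and also by $uv$ with a perfect matching of $C_k-v$. Again some maximum matchings use $uv$ and some do not.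

So $uv$ may be forced in, forced out, or free, and the parity of $k$ decides. Fix a radius $R$. For all large $k$ the part of $A_k$ within distance $R$ of $uv$ is the same graph, so no inspection of a bounded neighborhood can tell whether $uv$ is forced. In a sparse random graph bounded neighborhoods are trees with a known law, and one would like to compute the proportion of forced edges from that law. These notes are about how far that computation goes and what parity does to it.

## 2. The proposed limits and the two theorems

A matching is a set of edges no two of which share a vertex. We write $\nu(F)$ for the maximum size of a matching of a finite graph $F$.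

**Definition (mandatory and blocking edges).** An edge of $F$ is *mandatory* if it lies in all maximum matchings of $F$, and *blocking* if it lies in none.

In the path $x_0x_1x_2x_3$ the only maximum matching is $\{x_0x_1,x_2x_3\}$, so the outer edges are mandatory and the middle one is blocking. In the path $x_0x_1x_2$, and in a triangle, each edge is in some maximum matchings and not in others. Thus a random graph on three vertices has a mandatory edge only when it has exactly one edge: for $G(3,p)$ the expected proportion of mandatory edges is $3p(1-p)^2$, and that of blocking edges is $0$.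

Fix $c>0$ and let $G_n=G(n,c/n)$: $n$ vertices, each of the $\binom n2$ possible edges present independently with probability $c/n$. Let $\mathsf M_n$ and $\mathsf B_n$ be the proportions of mandatory and blocking edges among the edges of $G_n$, read as $0$ if there are no edges. Let $\underline\gamma$ be the smallest solution in $[0,1]$ of $x=e^{-ce^{-cx}}$, and $\overline\gamma=e^{-c\underline\gamma}$. The following question is taken from Nathanaël Enriquez, Mike Liu, Laurent Ménard and Vianney Perchet, "Optimal matching under size priority", arXiv:2601.20502 (2026). Is it true that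
$$\lim_{n\to\infty}\mathbb E\,\mathsf M_n=\underline\gamma^2,\qquad \lim_{n\to\infty}\mathbb E\,\mathsf B_n=(1-\overline\gamma)^2\ ? \tag{2.1}$$

Throughout we write
$$h(x)=e^{-cx},\quad a=\underline\gamma,\quad g=\overline\gamma=h(a),\quad b=1-g,\quad s=g-a,\quad \lambda=cs,$$
and $x_0$ is the unique solution of $x=h(x)$. All results are proved for $G_n=G(n,p)$ with $p=p_n$ and $np_n\to c$, which includes $p=c/n$. "Whp" means with probability tending to $1$.

**Theorem 1.** (i) If $c\le e$, then $\underline\gamma=\overline\gamma$, $\mathbb E\mathsf M_n\to\underline\gamma^2$ and $\mathbb E\mathsf B_n\to(1-\overline\gamma)^2$.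
(ii) If $c>e$, then $0<\underline\gamma<x_0<\overline\gamma<1$ and
$$\liminf\mathbb E\mathsf M_n\ge\underline\gamma^2+2\underline\gamma(x_0-\underline\gamma)>\underline\gamma^2,\qquad \liminf\mathbb E\mathsf B_n\ge(1-\underline\gamma)(1-\overline\gamma)>(1-\overline\gamma)^2 .$$
So both equalities in (2.1) are true when $c\le e$, and both are false for every $c>e$.

The second theorem uses one more object. Delete a vertex of degree $1$ together with its neighbor, and repeat until no vertex has degree $1$. Discard the isolated vertices. What is left is the *Karp–Sipser core*. Section 5 shows that it does not depend on the choices.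

**Theorem 2.** For every $c>0$,
$$\mathbb E\mathsf M_n\to\underline\gamma\,\overline\gamma,\qquad \mathbb E\mathsf B_n\to(1-\underline\gamma)(1-\overline\gamma).$$
For $c>e$ let $\pi_n\in\{0,1\}$ be the parity of the number of vertices of the Karp–Sipser core of $G_n$ that do not lie in a core component which is an odd cycle. Then $\mathbb P(\pi_n=1)\to\frac12$ and
$$(\mathsf M_n,\mathsf B_n)-\big(a^2+2as(1-\pi_n),\ b^2+2bs(1-\pi_n)\big)\to0\quad\text{in }L^1 .$$
Thus $(\mathsf M_n,\mathsf B_n)$ converges in law to $\frac12\delta_{(a^2,b^2)}+\frac12\delta_{(a^2+2as,\,b^2+2bs)}$, and the values in (2.1) are the limits conditional on $\pi_n=1$.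

Three external results are used. Let $T$ be the Galton–Watson tree with Poisson($c$) offspring and root $o$. For a graph $F$ let $B_R(F,v)$ be the induced subgraph on the vertices at distance at most $R$ from $v$, rooted at $v$. The configuration multigraph with degrees $d_i$ gives $d_i$ half-edges to vertex $i$ and pairs all half-edges uniformly at random. Conditioned on being simple, it is uniform among simple graphs with these degrees.

* (LC) Local convergence in probability (e.g. R. van der Hofstad, *Random Graphs and Complex Networks* II, CUP 2024, Ch. 2): for fixed $R$ and bounded $\varphi$ on rooted graphs, $\frac1n\sum_v\varphi(B_R(G_n,v))\to\mathbb E\varphi(B_R(T,o))$ in probability. Since $\sup_n\mathbb E\deg(v)^3<\infty$, cutting $\varphi$ off where the root degree exceeds $K$ costs at most $\mathbb E\deg^3/K$ in mean, so the statement extends to $|\varphi|\le\deg(\text{root})^2$.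
* (J) S. Janson, *The probability that a random multigraph is simple*, Combin. Probab. Comput. 18 (2009), Thm 1.1: if $\sum d_i\to\infty$ and $\sum d_i^2=O(\sum d_i)$, the configuration multigraph is simple with probability bounded away from $0$.
* (FP) A. Frieze, B. Pittel, *Perfect matchings in random graphs with prescribed minimal degree*, in: Mathematics and Computer Science III, Trends Math., Birkhäuser 2004, 95–132 (theorem on $G^{\delta\ge2}_{n,m}$): let $m=m(N)$ with $\liminf m/N>1$ (we need only bounded $m/N$). Let $K$ be uniform among simple graphs on $[N]$ with $m$ edges and minimum degree at least $2$, and let $q(K)$ be the number of components of $K$ that are odd cycles. Then whp $\nu(K)=\lfloor(N-q(K))/2\rfloor$.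

Theorem 1 needs only (LC). The other two enter only in Theorem 2 for $c>e$.

## 3. The pair $(a,g)$ exchanged by $x\mapsto e^{-cx}$

The purpose of this section is to see when $a=g$ and to record the inequalities used later.

The map $h\circ h$ is increasing, $h(h(0))>0$ and $h(h(x_0))=x_0$, so its smallest fixed point satisfies $0<a\le x_0$. Hence $g=h(a)\ge h(x_0)=x_0$, and $g<1$ since $a>0$. By definition $h(a)=g$ and $h(g)=h(h(a))=a$.

Suppose $c>e$. From $x_0=e^{-cx_0}$ we get $cx_0e^{cx_0}=c>e$, so $cx_0>1$. Then $(h\circ h)'(x_0)=(cx_0)^2>1$, so $h(h(x))<x$ just to the left of $x_0$. As $h(h(0))>0$, there is a fixed point in $(0,x_0)$, so $a<x_0$ and $g=h(a)>h(x_0)=x_0$.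

Conversely suppose $a<g$, so $\lambda=c(g-a)>0$. Then $g/a=h(a)/h(g)=e^\lambda$ and $cg-ca=\lambda$, which gives
$$ca=\frac{\lambda}{e^\lambda-1}<1,\qquad cg=\frac\lambda{1-e^{-\lambda}},\qquad c^2ag=\Big(\frac{\lambda/2}{\sinh(\lambda/2)}\Big)^2<1. \tag{3.1}$$
Put $t=\lambda/2$. Since $a=e^{-cg}$, we have $\log c=\log(ca)+cg$. Here $ca=te^{-t}/\sinh t$ and $cg=te^t/\sinh t=t\coth t+t$, so
$$\log c=\log\frac t{\sinh t}+t\coth t. \tag{3.2}$$
The right side tends to $1$ as $t\downarrow0$ and has derivative $\frac1t-\coth t+\coth t-\frac t{\sinh^2t}=\frac1t-\frac t{\sinh^2t}>0$. Hence $c>e$.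

So $a=g$, equivalently $a+b=1$, holds if and only if $c\le e$, and for $c>e$ all of (3.1) holds.

Two explicit values. At $c=e$, $x_0=1/e$ and $a=g=1/e$. For a value above $e$ take $e^\lambda=4$: the numbers $a=4^{-4/3}$, $g=4^{-1/3}$ and $c=\frac{\ln4}3\,4^{4/3}\approx2.934$ satisfy $ca=\frac{\ln4}{3}$ and $cg=\frac{4\ln 4}3$, hence $h(a)=4^{-1/3}=g$ and $h(g)=4^{-4/3}=a$. The derivation of (3.2) used only $h(a)=g$, $h(g)=a$, $a<g$. Since its right side is strictly increasing in $t$, there is only one such pair for a given $c$, so this $a$ is indeed $\underline\gamma$. Here $\underline\gamma^2=4^{-8/3}\approx0.025$, while Theorem 2 gives the limit $ag=4^{-5/3}\approx0.099$.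

## 4. Missable vertices, and what an edge sees when it is removed

**Definition (deficiency, missable vertices).** $\operatorname{def}(F)=|V(F)|-2\nu(F)$ is the number of vertices left uncovered by a maximum matching. $D(F)=\{v:\nu(F-v)=\nu(F)\}$ is the set of vertices missed by some maximum matching. For $v\notin D(F)$ we have $\nu(F-v)=\nu(F)-1$.

For the path $x_0x_1x_2$, $D=\{x_0,x_2\}$. For an even cycle $D=\emptyset$, and for an odd cycle $D$ is the whole vertex set.

For two vertices put $\Delta_H(u,v)=\nu(H)-\nu(H-u-v)\in\{0,1,2\}$. Removing first $v$ and then $u$ gives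
$$\Delta_H(u,v)=1_{v\notin D(H)}+1_{u\notin D(H-v)}. \tag{4.1}$$

**Lemma 1.** (a) If $uv\in E(G)$ and $H=G-uv$ (the edge removed, its ends kept), then $uv$ is mandatory iff $\Delta_H(u,v)=0$, and blocking iff $\Delta_H(u,v)=2$.
(b) If $H=G-v$, then $v\in D(G)$ iff no neighbor of $v$ lies in $D(H)$.

*Proof.* (a) A matching of $G$ avoids $uv$ or contains it, so $\nu(G)=\max(\nu(H),1+\nu(H-u-v))$. The edge is mandatory iff the best matching avoiding it is not maximum, i.e. $\nu(H)<\nu(G)$, i.e. $\nu(H)<1+\nu(H-u-v)$, i.e. $\Delta=0$. It is blocking iff $1+\nu(H-u-v)<\nu(G)$, i.e. $1+\nu(H-u-v)<\nu(H)$, i.e. $\Delta=2$.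
(b) Likewise $\nu(G)=\max(\nu(H),\,1+\max_w\nu(H-w))$ over neighbors $w$ of $v$. This equals $\nu(H)$ iff $\nu(H-w)<\nu(H)$ for every neighbor $w$, i.e. $w\notin D(H)$. $\square$

Check on $A_k$: there $H$ is $C_k$ plus the isolated vertex $u$, so $\Delta_H(u,v)=\nu(C_k)-\nu(C_k-v)$. This is $0$ for odd $k$ and $1$ for even $k$, as found in Section 1.

## 5. Leaf moves and reduction sequences

Write $\Gamma_F(v)$ for the set of neighbors of $v$ in $F$.

**Definition (leaf move, core, $I$, $X$).** A *leaf move* $(\ell,w)$ deletes a vertex $\ell$ of degree $1$ and its neighbor $w$. Performing moves until none is possible leaves a graph $\mathcal K(F)$ of minimum degree at least $2$ (the core, possibly empty) and a number $I(F)$ of isolated vertices. Put $X(F)=\operatorname{def}(\mathcal K(F))$.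

Some maximum matching contains $\ell w$: replace the edge at $w$ by $\ell w$, or add $\ell w$. So a move satisfies $\nu(F)=1+\nu(F-\ell-w)$. It removes two vertices and one matching edge, so the deficiency is preserved, and at the end
$$\operatorname{def}(F)=I(F)+X(F). \tag{5.1}$$
For a triangle plus a disjoint path on three vertices the core is the triangle and $I=1$, $X=1$. Indeed six vertices with $\nu=2$ give deficiency $2$.

*The pair $(\mathcal K(F),I(F))$ does not depend on the order of moves.* Use induction on $|V(F)|$ and compare two first moves $(\ell_1,w_1)$ and $(\ell_2,w_2)$. If $\ell_1=\ell_2$ then $w_1=w_2$ and nothing is to be proved. If $\ell_2=w_1$, then $\ell_2$ has the single neighbor $\ell_1$, so $w_2=\ell_1$ and both moves delete the same pair; the case $\ell_1=w_2$ is the same. If $w_1=w_2$ and $\ell_1\ne\ell_2$, then $\ell_2$ is isolated after the first move and $\ell_1$ after the second, so the two results differ only in the name of one isolated vertex. Otherwise the four vertices are distinct. After either move the other one is still available, and both orders lead to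 the same graph, to which induction applies. $\square$

We shall perform moves only in a small region while the rest of the graph varies, so we separate the list of moves from the graph.

**Definition (reduction sequence).** A *reduction sequence* $\Sigma$ in $F$ is a list $(\ell_i,w_i)_{i\le k}$ of pairs, all $2k$ vertices distinct, with
$$w_i\in\Gamma_F(\ell_i)\subset\{w_i\}\cup\{\ell_j,w_j:j<i\}.$$
Its support $V(\Sigma)$ is the set of its vertices.

This says exactly that the pairs can be performed as leaf moves in this order. Hence $\nu(F)=k+\nu(F-V(\Sigma))$, and $I$ and $\mathcal K$ agree for $F$ and $F-V(\Sigma)$. For example $(x_4,x_3),(x_2,x_1)$ is a reduction sequence in the path $x_0x_1x_2x_3x_4$. Three facts follow from the definition.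

* (V1) $\Sigma$ stays valid in $F-S$ if $S\cap V(\Sigma)=\emptyset$, because $\Gamma_F(\ell_i)\subset V(\Sigma)$.
* (V2) $\Sigma$ stays valid if edges not incident to any $\ell_i$ are added, or edges incident to no $\ell_i$ are removed.
* (V3) A concatenation of reduction sequences with disjoint supports is valid.

## 6. The types $L$, $N$, $U$

The purpose of types is to decide, from a bounded neighborhood that is a tree, whether $v\in D(F)$. Lemma 1(b) suggests the recursion: a vertex is missable when all neighbors below it are unmissable, and unmissable when some neighbor below it is missable.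

**Definition (types).** For a rooted locally finite tree let $\mathrm{type}_0=U$. Let $\mathrm{type}_{R+1}$ of the root be $L$ if all children have $\mathrm{type}_R=N$ in their subtrees (for instance if there are no children), $N$ if some child has $\mathrm{type}_R=L$, and $U$ otherwise.

It depends only on the ball of radius $R$ for $\mathrm{type}_R$. For a path with $j$ edges rooted at an end, the far end has type $L$, the next vertex $N$, and so on alternately. The root is $L$ if $j$ is even and $N$ if $j$ is odd, and this is known from $R=j+1$ on. For an infinite path, $\mathrm{type}_R=U$ for all $R$.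

If $\mathrm{type}_R\in\{L,N\}$ then $\mathrm{type}_{R+1}=\mathrm{type}_R$. This is vacuous for $R=0$. If it holds at $R$ for the children, the condition that gave the root its type at level $R+1$ persists at level $R+2$. So $\mathrm{type}_\infty=\lim_R\mathrm{type}_R$ exists, and it satisfies the same recursion since there are finitely many children.

For $T$ let $a_R,b_R,s_R$ be the probabilities of $\mathrm{type}_R=L,N,U$, and $g_R=1-b_R$. The numbers of children of each type are independent Poisson, so
$$a_0=0,\quad g_0=1,\quad a_{R+1}=h(g_R),\quad g_{R+1}=h(a_R). \tag{6.1}$$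
Thus $a_{2k}=(h\circ h)^k(0)$. This increases to a fixed point of $h\circ h$ and stays at most $a$, so it increases to $a$. By persistence of types $a_R$ and $b_R$ are nondecreasing, so $a_R\uparrow a$, then $g_{R+1}=h(a_R)\downarrow g$, that is $b_R\uparrow b$, and $s_R\downarrow s$.

For a finite graph $F$ let $\tau_R(F,v)$ be $\mathrm{type}_R$ of $B_R(F,v)$ if this ball is a tree, and $*$ otherwise. Let $L_R(F),N_R(F),U_R(F)$ be the corresponding vertex sets. If $B_{R+1}(F,v)$ is a tree and $w\in\Gamma_F(v)$, a path of length at most $R$ from $w$ in $F-v$ stays in $B_{R+1}(F,v)-v$, so $B_R(F-v,w)$ is the subtree of $w$. Hence $\tau_{R+1}(F,v)$ is computed by the recursion from the values $\tau_R(F-v,w)$.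

**Lemma 2.** (a) If $v\in L_R(F)$, there is a reduction sequence $\Sigma$ in $F$ with $V(\Sigma)\subset B_R(F,v)\setminus\{v\}$ and $\Gamma_F(v)\subset V(\Sigma)$.
(b) If $v\in N_R(F)$, there is a reduction sequence $\Sigma^+$ in $F$ with support in $B_R(F,v)$ whose last move is $(\ell,v)$ for some $\ell$.
(c) Let $S\cap B_R(F,v)=\emptyset$. If $v\in L_R(F)$, then $\nu(F-S-v)=\nu(F-S)$ and $I(F-S-v)=I(F-S)-1$. If $v\in N_R(F)$, then $\nu(F-S-v)=\nu(F-S)-1$ and $I(F-S-v)=I(F-S)+1$. In particular $L_R(F)\subset D(F)$ and $N_R(F)\cap D(F)=\emptyset$.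

*Proof.* For $x$ at depth $j$ of the tree $B=B_R(F,v)$, with subtree $B_x$, let $t(x)=\mathrm{type}_{R-j}(B_x,x)$. If $t(x)\ne U$ then $j<R$, so the $F$-neighbors of $x$ are its parent and its children in $B$. By induction on $R-j$ we prove: if $t(x)=L$, there is a reduction sequence in $B_x\setminus\{x\}$ whose support contains all children of $x$; if $t(x)=N$, there is one in $B_x$ ending with a move $(\ell,x)$. If $t(x)=N$, take a child $\ell$ with $t(\ell)=L$ and its sequence, and append $(\ell,x)$; this is allowed because the neighbors of $\ell$ are $x$ and its children, which are already in the support. If $t(x)=L$, every child has $t=N$; concatenate their sequences, whose supports lie in disjoint subtrees, by (V3). The case $x=v$ gives (a) and (b).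

For (c) let $v\in L_R(F)$. By (V1) $\Sigma$ is valid in $F-S$ and in $F-S-v$. After it, $v$ is isolated in the first graph, and the second graph is the first without $v$. So $\nu$ agrees and $I$ differs by $1$. Let $v\in N_R(F)$ and let $\Sigma^+$ have $k$ moves. Apply $\Sigma^+$ to $F-S$, and $\Sigma^+$ without its last move $(\ell,v)$ to $F-S-v$. The second result is the first plus the isolated vertex $\ell$. Hence $\nu(F-S)=k+\nu$ and $\nu(F-S-v)=k-1+\nu$ with the same $\nu$, and $I$ is larger by $1$ for $F-S-v$. $\square$

## 7. Comparisons for $G(n,p)$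

Let $G=G_n$, and let $u,v$ be fixed distinct vertices. We collect four tools.

**(P0) Shift.** $G-v\sim G(n-1,p_n)$ and $(n-1)p_n\to c$. So every statement proved for general sequences $p_n$ also applies to $G-v$.

**(P1) Counting types.** By (LC), $|L_R|/n\to a_R$, $|N_R|/n\to b_R$, $|U_R|/n\to s_R$ in probability, and $\mathbb P(\tau_R(G,v)=*)\to0$. Also $\mathbb E|B_R(G,u)|\le\sum_{j\le R}(np)^j=O(1)$, so $\mathbb P(v\in B_R(G,u))\to0$. If $S,S'$ are isomorphism-invariant vertex sets (rules $F\mapsto S(F)\subset V(F)$ compatible with relabeling), exchangeability gives $\mathbb P(v\in S)=\mathbb E|S|/n$ and $\mathbb P(u\in S,v\in S')=\mathbb E[|S||S'|]/n^2+O(1/n)$.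

**(P2) From a random edge to a fixed pair.** Let $\mathcal P$ be an isomorphism-invariant property of (graph, edge), and let $H\sim G(n,p)$ conditioned on $uv\notin E$. Then
$$\mathbb E\Big[\frac1{|E(G)|}\sum_{f\in E(G)}1_{\mathcal P(G,f)}\Big]=\mathbb P(\mathcal P(H+uv,uv))+o(1),$$
and the law of $H$ is within total variation $p$ of $G(n,p)$. Indeed let $Y=\sum_f1_{\mathcal P(G,f)}\le|E|$ and $\bar e=\mathbb E|E|$. Then $\mathbb E\big|Y/|E|-Y/\bar e\big|\le\mathbb E\big|1-|E|/\bar e\big|\le\bar e^{-1/2}\to0$, since $|E|$ is binomial. Moreover $\mathbb EY=\binom n2p\,\mathbb P(\mathcal P(G,uv)\mid uv\in E)$, and $G$ given $uv\in E$ has the law of $H+uv$. Finally $\mathbb P(uv\in E)=p$ bounds the total variation distance.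

**(P3) Adding an isolated vertex.** Let $H^+$ on $[n]$ consist of a uniformly chosen isolated vertex together with a $G(n-1,p)$ on the other labels. Then $d_{TV}(G,H^+)\to0$. Indeed let $i(F)$ be the number of isolated vertices. Summing over the choice of the vertex,
$$\frac{\mathbb P(H^+=F)}{\mathbb P(G=F)}=\frac{i(F)}{n(1-p)^{n-1}}=\frac{i(F)}{\mathbb E\,i(G)} .$$
Here $\mathbb E\,i(G)\to\infty$ and $\mathbb E[i(i-1)]/(\mathbb E i)^2=(1-\frac1n)/(1-p)\to1$, so $i(G)/\mathbb Ei(G)\to1$ in $L^2$, and $d_{TV}=\frac12\mathbb E\,|i(G)/\mathbb Ei(G)-1|\to0$.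

The use of (P3) is that $G$ and $G-v$ plus an isolated vertex have nearly the same law. So a bounded isomorphism-invariant quantity that an isolated vertex does not change has nearly the same mean on $G$ and on $G-v$.

## 8. The local computation, and the edges it leaves undecided

By (P2) and Lemma 1(a),
$$\mathbb E\mathsf M_n=\mathbb P(\Delta=0)+o(1),\qquad\mathbb E\mathsf B_n=\mathbb P(\Delta=2)+o(1),\qquad\Delta=\Delta_H(u,v),\ H\sim G(n,p). \tag{8.1}$$
Here $H$ is unconditioned, at the cost of total variation $p$. The natural attempt is to read $\Delta$ off the types of $u$ and $v$ in $H$. Fix $R$. Whp $v\notin B_R(H,u)$ and $u\notin B_R(H,v)$. On this event (4.1) and Lemma 2(c) with $S=\{v\}$ give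
$$u\in L_R(H)\Rightarrow\Delta=1_{v\notin D(H)},\qquad u\in N_R(H)\Rightarrow\Delta=1+1_{v\notin D(H)}, \tag{8.2}$$
and the same with $u,v$ exchanged. Since $L_R\subset D$ and $N_R\cap D=\emptyset$, we get $\Delta=0$ on the type pair $LL$, $\Delta=1$ on $LN$ and $NL$, and $\Delta=2$ on $NN$.

**Proof of Theorem 1(i).** Let $c\le e$. By (P1) the pairs $LL$; $LN$ or $NL$; $NN$ have probabilities tending to $a_R^2$, $2a_Rb_R$, $b_R^2$. So $\liminf\mathbb P(\Delta=0)\ge a_R^2$ and $\limsup\mathbb P(\Delta=0)\le1-2a_Rb_R-b_R^2$. As $R\to\infty$ both bounds tend to $a^2$, because $a+b=1$ by Section 3. Likewise $\mathbb P(\Delta=2)\to b^2$. With (8.1) this is the claim. $\square$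

For $c>e$ a proportion $s=g-a>0$ of vertices keeps type $U$ for every $R$. The computation stops exactly at the pairs with one $L$ end and one $U$ end (and their $N$–$U$ counterparts). By (8.2), if $u\in L_R(H)$ and $v\in U_R(H)$ then $\Delta=1_{v\notin D(H)}$, and the type does not tell whether $v\in D(H)$. The graph $A_k$ shows this: there $H$ is $C_k$ plus the isolated vertex $u$, which has type $L$. For $k\ge2R+2$ the ball $B_R(H,v)$ is a path with $v$ in its middle, so $v$ has type $U$. Yet $v\in D(H)$ iff $k$ is odd. The value $a^2$ in (2.1) amounts to counting none of the $L$–$U$ edges as mandatory.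

## 9. An averaged fixed-point equation

The way past this point is to ask not whether a given $U$ vertex is in $D$, but how large $D$ is. Let $x_n=|D(G_n)|/n$. Lemma 1(b) turns into an equation for $x_n$, in mean: $v$ is missable with probability about $h(\text{density of missable vertices in }G-v)$.

**Lemma 3.** (a) For all $\varepsilon>0$, whp $x_n\in[a-\varepsilon,g+\varepsilon]$.
(b) $\mathbb Ex_n=\mathbb Eh(x_n)+o(1)$.
(c) $x_0\le\liminf\mathbb Ex_n\le\limsup\mathbb Ex_n\le\frac{a+g}2$.

*Proof.* (a) $L_R\subset D\subset V\setminus N_R$, so $x_n$ lies between quantities tending to $a_R$ and $g_R$ in probability. Choose $R$ large.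

(b) Let $H=G-v$. The neighborhood of $v$ is independent of $H$, so Lemma 1(b) gives $\mathbb P(v\in D(G)\mid H)=(1-p)^{|D(H)|}=h(|D(H)|/n)+o(1)$, uniformly. An added isolated vertex is missable and changes nothing else, so $|D(H^+)|=|D(H)|+1$, and (P3) gives $\mathbb Eh(|D(H)|/n)=\mathbb Eh(x_n)+o(1)$. Finally $\mathbb P(v\in D(G))=\mathbb Ex_n$.

(c) Let $y_n=\mathbb Ex_n$. As $h$ is convex, Jensen's inequality and (b) give $y_n\ge h(y_n)-o(1)$. The function $y-h(y)$ has slope at least $1$ and vanishes at $x_0$, so $y_n\ge x_0-o(1)$. For the upper bound let $\chi(x)=a+g-x$. Then $\chi(a)=g=h(a)$ and $\chi(g)=a=h(g)$, so by convexity $h\le\chi$ on $[a,g]$. By (a) and continuity $h(x_n)\le\chi(x_n)+o(1)$ whp, and all quantities are bounded, so $y_n\le a+g-y_n+o(1)$. $\square$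

**Proof of Theorem 1(ii).** Let $c>e$; the inequalities $0<a<x_0<g<1$ are in Section 3. For mandatory edges, let $\mathcal E_u=\{u\in L_R,\,v\in D\}$ and $\mathcal E_v=\{v\in L_R,\,u\in D\}$, all sets taken in $H$. By (8.2), whp $\Delta=0$ on each of them. Since $L_R\subset D$, $\mathcal E_u\cap\mathcal E_v=\{u,v\in L_R\}$. By (P1) and Lemma 3(c),
$$\mathbb P(\Delta=0)\ge2a_R\,\mathbb Ex_n-a_R^2-o(1)\ge2a_Rx_0-a_R^2-o(1). \tag{9.1}$$
Letting $R\to\infty$, $\liminf\mathbb E\mathsf M_n\ge2ax_0-a^2=a^2+2a(x_0-a)>a^2$.

For blocking edges use $\{u\in N_R,\,v\notin D\}$ and $\{v\in N_R,\,u\notin D\}$. On each, $\Delta=2$ whp by (8.2), and their intersection is $\{u,v\in N_R\}$ because $N_R\cap D=\emptyset$. Hence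
$$\mathbb P(\Delta=2)\ge2b_R(1-\mathbb Ex_n)-b_R^2-o(1)\ge b_R(2-a-g-b_R)-o(1).$$
As $R\to\infty$ the bound tends to $b(2-a-g-b)=b(1-a)$, and $b(1-a)>b(1-g)=b^2$ since $b>0$ and $a<g$. $\square$

This answers the question. The mechanism can be seen without Jensen's inequality. If $\mathbb E\mathsf M_n\to a^2$, the first inequality in (9.1) forces $\limsup\mathbb Ex_n\le a$, so with Lemma 3(a) $x_n\to a$ in probability. Then $\mathbb Eh(x_n)\to h(a)=g\ne a$, against Lemma 3(b). The map $h$ exchanges $a$ and $g$, so $x_n$ cannot settle at $a$.

## 10. What would determine $x_n$ when $c>e$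

For $c\le e$ we have $a=g$, and Theorem 2 is Theorem 1(i). From here on $c>e$. Call a family of events $\mathcal E_{n,R}$ *negligible* if $\lim_{R\to\infty}\limsup_n\mathbb P(\mathcal E_{n,R})=0$.

The upper bound $\frac{a+g}2$ in Lemma 3(c) came from comparing $h$ with its chord $\chi$ on $[a,g]$, and $h<\chi$ strictly inside. So if $\mathbb Ex_n\to\frac{a+g}2$, then $x_n$ must concentrate near the two ends $a$ and $g$. It remains to compute a mean. With $H=G-v$,
$$\operatorname{def}(G)-\operatorname{def}(H)=1-2(\nu(G)-\nu(H))=2\cdot1_{v\in D(G)}-1, \tag{10.1}$$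
and $\operatorname{def}=I+X$ by (5.1). Lemma 2(c) with $S=\emptyset$ says that for $v\in L_R\cup N_R$ the number $I$ absorbs the whole change:
$$v\in L_R(G)\cup N_R(G)\ \Rightarrow\ X(G)=X(H). \tag{10.2}$$
Suppose we knew that for $v\in U_R$ it is the other way round, $I(G)=I(H)$, and that $X$ is tight. By (P3) $X$ has nearly the same law on $G$ and $H$, so its mean truncated increment is nearly $0$. The increment is $\pm1$ on $\{v\in U_R\}$ according to $v\in D$ or not, so half of the $U$ vertices are in $D$ on average. Tightness of $X$ requires knowing the core (Sections 11 and 12), and the statement on $I$ is Section 13.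

## 11. Parallel leaf removal on the Poisson tree

This section describes the core on the limit tree $T$, where sequential leaf removal makes no sense but rounds do.

**Definition (rounds, surviving edges).** For a locally finite graph $F$ let $W(F)$ be the set of neighbors of degree-$1$ vertices and $\Phi(F)=F-W(F)$. Let $W_i=W(\Phi^{i-1}F)$ and $W_\infty=\bigcup_iW_i$. An edge *survives* if both its ends avoid $W_\infty$, and *dies* otherwise.

For the path $x_0x_1x_2x_3$, $W=\{x_1,x_2\}$ and $\Phi$ leaves two isolated vertices although $I=0$ here. So $\Phi$ does not preserve $I$, but it preserves the core: *for finite $F$, $\mathcal K(\Phi F)=\mathcal K(F)$.* Indeed use one move for each component that is a single edge, and for every other $w\in W$ one move $(\ell(w),w)$ with $\ell(w)$ a leaf neighbor of $w$. Such a leaf is not in $W$, since otherwise its only neighbor $w$ would be a leaf and $\ell(w)w$ would be a single-edge component. These moves form a reduction sequence $\Sigma$, and $\Phi(F)$ equals $F-V(\Sigma)$ plus the isolated vertices $\ell(w)$.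

*Locality.* Membership of $v$ in $W_i$ is determined by the ball of radius $2i$: it asks whether a neighbor $w$ of $v$ has degree $1$ in $\Phi^{i-1}F$, which involves only membership of vertices at distance at most $2$ from $v$ in $W_j$, $j<i$. So $d_R(v)$, the degree of $v$ in $\Phi^RF$ (set to $0$ if $v$ is deleted), is determined by the ball of radius $2R+1$.

In a locally finite tree, for an edge $xy$ let $t(x\to y)$ be $\mathrm{type}_\infty$ of the component of $x$ after deleting $xy$, rooted at $x$.

**Lemma 4.** In a locally finite tree, $xy$ survives iff $t(x\to y)=t(y\to x)=U$.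

*Proof.* We first establish two facts.

(F1) *No $x\notin W_\infty$ has exactly one surviving edge.* If $xy$ were the only one, all other neighbors of $x$ would be in $W_\infty$, so $x$ would have degree $1$ after finitely many rounds, and then $y\in W_\infty$.

(F2) *If $y$ has degree $1$ in $\Phi^{i-1}$ with neighbor $x$, then $t(y\to x)=L$.* Use induction on $i$. Every other neighbor $z$ of $y$ lies in some $W_j$ with $j<i$, because of a leaf $y'$ of $\Phi^{j-1}$ adjacent to $z$. Here $y'\ne y$, since in $\Phi^{j-1}$ the vertex $y$ is adjacent to both $z$ and $x$. By induction $t(y'\to z)=L$, so $t(z\to y)=N$. As this holds for all $z\ne x$, $t(y\to x)=L$. (For $i=1$ there is no such $z$.)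

*If both types are $U$, the edge survives.* Suppose $x\in W_\infty$. By (F2) some neighbor $y'$ of $x$ has $t(y'\to x)=L$. Since $t(y\to x)=U$, $y'\ne y$, so $t(x\to y)=N$, a contradiction. The argument for $y$ is the same.

*If one type is $L$ or $N$, the edge dies.* We show, by induction on the level at which the type is determined, that if $t(x\to y)\in\{L,N\}$ then all edges at $x$ die. If $t(x\to y)=L$, each neighbor $z\ne y$ has $t(z\to x)=N$, determined at a lower level, so $zx$ dies. Then at most $xy$ could survive, and by (F1) it dies (if $x\in W_\infty$ it dies anyway). If $t(x\to y)=N$, some $z\ne y$ has $t(z\to x)=L$, determined at a lower level, so $zx$ dies. If $x\in W_\infty$ we are done. Otherwise $z\in W_j$ for some $j$, because of a leaf $y'$ of $\Phi^{j-1}$ adjacent to $z$, with $t(y'\to z)=L$ by (F2). Since $t(z\to x)=L$, all neighbors of $z$ other than $x$ have type $N$ towards $z$, so $y'=x$. Thus the only edge of $x$ in $\Phi^{j-1}$ is $xz$, and after round $j$ the vertex $x$ is isolated. $\square$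

*Degrees of surviving edges in $T$.* The numbers of children of $o$ with $\mathrm{type}_\infty=L,N,U$ are independent Poisson($ca$), Poisson($cb$), Poisson($\lambda$). Given the types, the subtrees are independent with the conditioned laws. Let $\xi_R=d_R(o)$. Then $\xi_R\downarrow\xi_\infty$, the number of surviving edges at $o$. By Lemma 4 the edge $ox$ survives iff $x$ is a $U$ child, no other child is $L$, and some other child is not $N$. So $\xi_\infty=k\ge1$ iff $o$ has no $L$ child and exactly $k\ge2$ $U$ children:
$$\mathbb P(\xi_\infty=k)=g\,e^{-\lambda}\frac{\lambda^k}{k!}\quad(k\ge2),\qquad\mathbb P(\xi_\infty=1)=0 .$$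
Since $ge^{-\lambda}=a$ we have $\mathbb E\xi_\infty=g\lambda(1-e^{-\lambda})=\lambda(g-a)$, $\mathbb E\xi_\infty(\xi_\infty-1)=g\lambda^2$ and $2\mathbb P(\xi_\infty=2)=a\lambda^2$. Hence
$$\mathbb E\xi_\infty=cs^2,\qquad\frac{\mathbb E\xi_\infty(\xi_\infty-1)}{\mathbb E\xi_\infty}=cg,\qquad\frac{2\mathbb P(\xi_\infty=2)}{\mathbb E\xi_\infty}=ca, \tag{11.1}$$
$$\kappa:=\mathbb P(\xi_\infty\ge2)=g\big(1-e^{-\lambda}(1+\lambda)\big)>0,\qquad cs^2>2\kappa. \tag{11.2}$$
The last inequality holds because $\xi_\infty$ is $0$ or at least $2$ and $\mathbb P(\xi_\infty=3)>0$.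

*The surviving component $T^c$ of $o$.* Let $x\ne o$ lie in $T^c$, with parent $x^-$. Then $t(x^-\to x)=t(x\to x^-)=U$. So $x$ has no $L$ child and at least one $U$ child. For a $U$ child $y$ of $x$, the other neighbors of $x$ are of type $U$ (namely $x^-$) or not $L$, so $t(x\to y)=U$ and $xy$ survives. Hence the $T^c$-children of $x$ are exactly its $U$ children. So given $\xi_\infty\ge2$, $T^c$ is a Galton–Watson tree whose non-root offspring law is Poisson($\lambda$) conditioned to be at least $1$. By (3.1) this law has mean $\lambda/(1-e^{-\lambda})=cg$ and gives mass $\lambda/(e^\lambda-1)=ca$ to the value $1$.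

## 12. The core of $G_n$ seen locally

The aim is to show that after many rounds only few further edges are removed, so that the core has the degree statistics and local structure of $T^c$, and that $X(G_n)$ is tight.

Fix $A_0>cg$ and $B_0\in(ca,1)$ with $A_0B_0<1$; this is possible by (3.1). Put $\mu=cs^2/2$ and $C=c^2+c+1$. Let $\mathcal D_n(\varepsilon)$ be the set of degree sequences on subsets of $[n]$ with even sum $Q\ge\mu n$ and
$$\sum d(d-1)\le A_0Q,\qquad2n_2\le B_0Q,\qquad\sum d^2\le Cn,\qquad n_1\le\varepsilon n,$$
where $n_k$ is the number of entries equal to $k$. There is $c_0>0$ such that, for large $n$, every degree sequence on a subset of $[n]$ with even sum $Q\ge\mu n$ and $\sum d^2\le Cn$ has a configuration multigraph that is simple with probability at least $c_0$. Otherwise some sequence of such degree sequences along $n\to\infty$ would have simplicity probability tending to $0$, against (J).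

**Lemma 5.** There are $\delta_0,C_1>0$ such that for $\delta\le\delta_0$, $\varepsilon\in(0,1]$, large $n$, $\mathbf d\in\mathcal D_n(\varepsilon)$ and $F$ uniform simple with degrees $\mathbf d$,
$$\mathbb P\big(|E(F)\setminus E(\mathcal K(F))|>\delta n\big)\le C_1\varepsilon/\delta.$$

*Proof.* We run leaf removal on the configuration model and show that the number of leaves has negative drift. While some vertex has exactly one remaining half-edge, take the least such vertex $\ell$. Reveal the partner of its half-edge, at a vertex $w\ne\ell$; then reveal the partners of all other remaining half-edges of $w$; delete all revealed pairs. Given the history, the remaining half-edges are uniformly paired.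

Let $d_t$, $Q_t$, $Z_t$, $n_2(t)$ be the current degrees, their sum, and the numbers of vertices of current degree $1$ and $2$. Let $\tau$ be the first $t$ with $Z_t=0$ or $Q-Q_t>\delta n$. For $t<\tau$ we have $Q_t\ge Q-\delta n$ and $\sum d_t(d_t-1)\le A_0Q$. Also $n_2(t)\le n_2+\delta n$, because a vertex that came down to degree $2$ has lost a half-edge.

*Drift of $Z$.* In a step $\ell$ ceases to have degree $1$, and $w$ ends with degree $0$. A new degree-$1$ vertex had degree $2$ and was hit by one of the other $d_t(w)-1$ half-edges of $w$, or was hit by at least two of them. The vertex $w$ is chosen with probability at most $d_t(w)/(Q_t-1)$. Each other half-edge of $w$ has a partner uniform among $Q_t-3$ half-edges, so the expected number of new degree-$1$ vertices of the first kind is at most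
$$\sum_w\frac{d_t(w)(d_t(w)-1)}{Q_t-1}\cdot\frac{2n_2(t)}{Q_t-3}\le\frac{A_0Q}{Q_t-1}\cdot\frac{B_0Q+2\delta n}{Q_t-3}.$$
Two given half-edges of $w$ hit the same other vertex with probability at most $\sum d^2/((Q_t-3)(Q_t-5))=O(1/n)$. Since $\max d\le\sqrt{Cn}$, the expected number of the second kind is at most $\sum_w\frac{d_t(w)}{Q_t-1}d_t(w)^2\,O(1/n)=O(n^{-1/2})$. With $\delta n\le(\delta/\mu)Q$ we have $Q_t\ge(1-\delta/\mu)Q$, hence
$$\mathbb E[Z_{t+1}-Z_t\mid\mathcal F_t]\le-1+\frac{A_0(B_0+2\delta/\mu)}{(1-\delta/\mu)^2}(1+O(1/n))+O(n^{-1/2})\le-\eta,\qquad\eta:=\frac{1-A_0B_0}3,$$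
for $\delta\le\delta_0$ with $\delta_0\le\mu/2$ small, and $n$ large. So $Z_{t\wedge\tau}+\eta(t\wedge\tau)$ is a supermartingale. As $\tau$ is bounded and $Z_\tau\ge0$, $\mathbb E\tau\le Z_0/\eta\le\varepsilon n/\eta$.

*Removed edges.* A step deletes at most $2d_t(w)$ half-edges, so for $t<\tau$, $\mathbb E[Q_t-Q_{t+1}\mid\mathcal F_t]\le2\sum d^2/(Q_t-1)\le C'$ with a constant $C'$. Hence $\mathbb E[Q-Q_\tau]\le C'\varepsilon n/\eta$, and by Markov's inequality $\mathbb P(Q-Q_\tau>\delta n)\le C'\varepsilon/(\eta\delta)$. On the complementary event $Z_\tau=0$. If the multigraph is simple, the process is leaf removal, it has stopped at the core (plus vertices of degree $0$), and at most $\delta n/2$ edges were removed. Conditioning on simplicity costs a factor $1/c_0$, so $C_1=C'/(\eta c_0)$ works. $\square$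

To apply this to $\Phi^RG$ and to the core we need two uniformity statements.

**Uniformity I.** *Condition on $V(\Phi^RG)$, on $E'=E(G)\setminus E(\Phi^RG)$, and on the degrees of $\Phi^RG$. Then $\Phi^RG$ is uniform among simple graphs with these degrees.* Let $F$ be another such graph on $V(\Phi^RG)$ and $\tilde G=F\cup E'$; it has the same number of edges, so the same probability as $G$. We claim $W_i(\tilde G)=W_i(G)$ for $i\le R$, by induction. If it holds below $i$, then $\Phi^{i-1}G$ and $\Phi^{i-1}\tilde G$ have the same vertices and degrees, hence the same leaves. The unique edge of a leaf of $\Phi^{i-1}G$ has an end in $W_i$, so it lies in $E'$ and is present in $\Phi^{i-1}\tilde G$ too, where it is again the unique edge of that leaf. So $W_i$ is the same. Hence $\Phi^R\tilde G$ is induced by $\tilde G$ on $V(\Phi^RG)$. Since $\Phi^RG$ is an induced subgraph, $E'$ has no edge inside this set, so $\Phi^R\tilde G=F$ with the same data.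

**Uniformity II.** *Given $V(\mathcal K(G))=S$ and $|E(\mathcal K(G))|=m$, the core is uniform among graphs on $S$ with $m$ edges and minimum degree at least $2$. It is therefore also uniform given its degree sequence.* Take a full reduction sequence of $G$, one ending at the core plus isolated vertices. Replacing the core by another such graph $K'$ changes only edges inside $S$, none incident to an $\ell_i$. By (V2) the sequence stays valid, and the new graph has core $K'$. This is a probability-preserving bijection between $\{\mathcal K=K\}$ and $\{\mathcal K=K'\}$.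

*Degrees of $\Phi^RG$.* By (LC) applied to functions of $d_R(v)$, which are bounded by $\deg(v)^2$, the degree sequence of $\Phi^RG$ satisfies, in probability, $Q/n\to\mathbb E\xi_R\ge cs^2=2\mu$, $\sum d(d-1)/Q\to\mathbb E\xi_R(\xi_R-1)/\mathbb E\xi_R$ and $2n_2/Q\to2\mathbb P(\xi_R=2)/\mathbb E\xi_R$. Moreover $\sum d^2/n$ is at most $\sum\deg^2/n\to c^2+c$, and $n_1/n\to\mathbb P(\xi_R=1)$. As $R\to\infty$, $\xi_R\to\xi_\infty$ with domination by $\deg(o)$. By (11.1) the two ratios tend to $cg<A_0$ and $ca<B_0$, and $\mathbb P(\xi_R=1)\to0$. So for all large $R$, whp the degree sequence of $\Phi^RG$ lies in $\mathcal D_n(\varepsilon_R)$ with $\varepsilon_R=\mathbb P(\xi_R=1)+1/R\to0$. Write $\mathcal K=\mathcal K(G)=\mathcal K(\Phi^RG)$. Lemma 5 and Uniformity I give, for each $\delta>0$ (large $\delta$ by monotonicity),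
$$\{|E(\Phi^RG)\setminus E(\mathcal K)|>\delta n\}\ \text{is negligible.} \tag{12.1}$$

**(C1) Core statistics.** Give vertices outside the core the core degree $0$. Outside the event in (12.1) the core degree differs from $d_R$ at no more than $2\delta n$ vertices. Letting $n\to\infty$, $R\to\infty$, $\delta\to0$, in probability
$$\frac{|E(\mathcal K)|}n\to\frac{cs^2}2,\qquad\frac{|V(\mathcal K)|}n\to\kappa,\qquad\frac{n_2(\mathcal K)}n\to\mathbb P(\xi_\infty=2).$$
In particular whp the core degree sequence satisfies $2n_2\le B_0Q$, $Q\ge\mu n$, $\sum d^2\le Cn$. By (11.2), $|E(\mathcal K)|/|V(\mathcal K)|\to cs^2/(2\kappa)>1$.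

**(C2) Marked balls.** *For fixed $r$, the ball $B_r(G,v)$ with core edges marked converges in law to $B_r(T,o)$ with surviving edges marked.* If we mark instead the edges of $\Phi^RG$, this is (LC) with limit the $\Phi^R$-marks on $T$. These coincide on $B_r(T,o)$ with the surviving marks with probability tending to $1$ as $R\to\infty$. If at most $\delta n$ edges of $G$ are wrongly marked, consider a vertex $v$ whose $r$-ball contains a wrongly marked edge, with end $x$. Either $|B_{2r}(v)|>k$, or $|B_r(x)|\le|B_{2r}(v)|\le k$. So the number of such $v$ is at most $\#\{v:|B_{2r}(G,v)|>k\}+2k\delta n$. Let $n\to\infty$, then $R\to\infty$, $\delta\to0$, $k\to\infty$.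

**(C3) Tightness of $X$.** Let $q=q(\mathcal K)$, and let $\pi(G)\in\{0,1\}$ be the parity of $|V(\mathcal K)|-q$. An odd cycle has an odd number of vertices, so $\pi(G_n)=\pi_n$. (FP) is uniform over $m/N\in[\rho_1,\rho_2]$ for fixed $1<\rho_1<\rho_2$, since otherwise a sequence of bad $m(N)$ would contradict it. So by (C1) and Uniformity II, whp $\nu(\mathcal K)=\lfloor(|V(\mathcal K)|-q)/2\rfloor$, that is,
$$X(G)=q+\pi(G). \tag{12.2}$$
Now we bound $q$. Given a core degree sequence as in (C1), consider components of the configuration multigraph that are $k$-cycles, $k\ge3$. There are $n_2(n_2-1)\cdots(n_2-k+1)/(2k)$ cyclic arrangements of degree-$2$ vertices and $2^k$ choices of half-edges, and $k$ given pairs occur with probability $\prod_{i<k}(Q-2i-1)^{-1}$. So the expected number is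
$$\frac1{2k}\prod_{i<k}\frac{2(n_2-i)}{Q-2i-1}\le\frac{B'^k}{2k},\qquad B_0<B'<1,\ n\text{ large},$$
because $\frac{2n_2-2i}{Q-1-2i}\le\frac{2n_2}{Q-1}\le B'$ when $2n_2\le Q-1$. By Uniformity II and the bound $c_0$, the expected number for the core is at most $B'^k/(2kc_0)$. This is summable in $k$, so $q$ is tight, hence so is $X(G_n)$, and
$$\lim_{k\to\infty}\limsup_n\mathbb P(\mathcal K\text{ has a cycle component longer than }k)=0. \tag{12.3}$$

## 13. Deleting an undecided vertex leaves $I$ unchanged

The aim is that $z(R)\to0$, where
$$z(R)=\limsup_n\mathbb P\big(v\in U_R(G),\ I(G-v)\ne I(G)\big),\qquad R\ge1.$$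
Some input from randomness is needed. For $k$ even, $I(C_k)=0$ but $I(C_k-v)=1$, although $v$ has type $U$: deleting $v$ unravels the whole cycle. In the random core the unraveling is subcritical, and this is where $c^2ag<1$ enters.

**Step 1: core vertices.** *Purpose: show $\mathbb P(v\in\mathcal K,\ I(G-v)\ne I(G))\to0$.* Take a rooted tree with marked edges, at least two of them at the root $o$. "Children" are taken through marked edges in the marked component of $o$. Define a set $\mathcal W\ni o$ recursively: if $w\in\mathcal W$ and a child $y$ of $w$ has exactly one child $y'$, record the move $(y,y')$ and put $y'\in\mathcal W$. For example, let $o$ have children $y_1,y_2$, let $y_1$ have the single child $y_1'$ and $y_2$ two children, and let $y_1'$ have one child, which has two children. Then $\mathcal W=\{o,y_1'\}$ with one recorded move $(y_1,y_1')$: deleting $o$ makes $y_1$ a leaf attached to $y_1'$, and then the unraveling stops.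

In $T^c$, $\mathcal W$ is a Galton–Watson process. A non-root member has on average $cg$ children, each with exactly one child with probability $ca$, and the number of children of that child is fresh. So the mean offspring is $cg\cdot ca<1$ by (3.1), and $\mathcal W$ is a.s. finite. Let $\mathcal A_r$ be the event that the radius-$r$ ball is a tree, the root has at least two marked edges, and $\mathcal W$ has depth at most $r-2$. It is determined by the marked $r$-ball, since a vertex $w\in\mathcal W$ at depth at most $r-2$ has its children and grandchildren in the ball. On $T$, $\mathbb P(\mathcal A_r)\uparrow\kappa$. In $G$, with core edges marked and root $v$, $\mathcal A_r\subset\{v\in\mathcal K\}$, so by (C1) and (C2)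
$$\lim_{r\to\infty}\limsup_n\mathbb P(v\in\mathcal K,\ \mathcal A_r^c)=0. \tag{13.1}$$

On $\mathcal A_r$ the recorded moves, ordered by depth, form a reduction sequence $\Sigma$ of $\mathcal K-v$: in $\mathcal K$ the neighbors of $y$ are its parent $w\in\mathcal W$ and its only child $y'$, and $w$ is $v$ or was deleted by an earlier move. Distinct moves use distinct vertices. Let $\mathcal K'=\mathcal K-v-V(\Sigma)$. We claim that it has minimum degree at least $2$. Both core neighbors of a deleted $y$ are deleted. A vertex $w\in\mathcal W$ has its parent deleted (if $w\neq v$) and also its children with exactly one child. So the only remaining vertices that lost a neighbor are children $y$ of vertices of $\mathcal W$ whose number of children is not $1$. Such a $y$ has core degree at least $2$, hence at least $2$ children. None of these is deleted, because deleted vertices at even depth are $v$ or only children. This proves the claim.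

A full reduction sequence of $G$ avoids $v\in\mathcal K$ and is valid in $G-v$ by (V1). It leaves $\mathcal K-v$ and $I(G)$ isolated vertices, and then $\Sigma$ leaves $\mathcal K'$ and the same isolated vertices. Hence on $\mathcal A_r$
$$I(G-v)=I(G),\qquad\mathcal K(G-v)=\mathcal K'. \tag{13.2}$$
With (13.1), $\mathbb P(v\in\mathcal K,\ I(G-v)\ne I(G))\to0$.

**Step 2: all $U$ vertices.** *Purpose: a recursion for $z(R)$.* Let $H=G-v$ and $\mathrm{Bad}(H)=\{w\in U_R(H):I(H-w)\ne I(H)\}$. An added isolated vertex has type $L$ (as $R\ge1$) and raises both values of $I$ by $1$, so it does not change $\mathrm{Bad}$. By (P3), $\limsup\mathbb E|\mathrm{Bad}(H)|/n=z(R)$.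

Suppose $B_{R+1}(G,v)$ is a tree, which holds whp. Let $\mathcal E_2$ be the event that no neighbor of $v$ is in $L_R(H)$ and at least two are in $U_R(H)$. Let $\mathcal E_1$ be the event that exactly one neighbor $w$ is in $U_R(H)$ and all others are in $N_R(H)$. By the type recursion $\{v\in U_{R+1}(G)\}=\mathcal E_1\cup\mathcal E_2$.

For neighbors of $v$ in $N_R(H)$, take their sequences $\Sigma^+$ from Lemma 2(b) in $H$. The supports lie in disjoint subtrees. In each subtree the only neighbor of $v$ is its root, which plays the role of $w_i$ and not of a leaf. So the concatenation is valid in $G$ by (V2) and (V3).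

*The event $\mathcal E_2$.* We claim that $v\in\mathcal K$ implies $\mathcal E_2$. If $\mathcal E_2$ fails, either some neighbor is in $L_R(H)$, so $v\in N_{R+1}(G)$ and Lemma 2(b) deletes $v$; or all neighbors but at most one lie in $N_R(H)$, and after the concatenated sequence $v$ has degree at most $1$. In both cases $v\notin\mathcal K$. By (LC), $\mathbb P(\mathcal E_2)\to\kappa_R:=e^{-ca_R}\big(1-e^{-cs_R}(1+cs_R)\big)$, and $\kappa_R\to e^{-ca}(1-e^{-\lambda}(1+\lambda))=\kappa$. As $\mathbb P(v\in\mathcal K)\to\kappa$, Step 1 gives
$$\limsup\mathbb P(\mathcal E_2,\ I(G-v)\ne I(G))\le\limsup\mathbb P(\mathcal E_2,\,v\notin\mathcal K)\le\kappa_R-\kappa.$$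

*The event $\mathcal E_1$.* Let $\Sigma$ be the concatenation for the neighbors other than $w$. It is valid in $G$, and in $H-w$ by (V1). In $G-V(\Sigma)$ the vertex $v$ is a leaf attached to $w$, so $I(G)=I(H-w-V(\Sigma))=I(H-w)$. Hence $I(G-v)\ne I(G)$ iff $I(H)\neq I(H-w)$, i.e. $w\in\mathrm{Bad}(H)$. Given $H$, the probability that some neighbor of $v$ is in $\mathrm{Bad}(H)$ and all others are in $N_R(H)$ is at most $|\mathrm{Bad}(H)|\,p\,(1-p)^{n-2-|N_R(H)|}$. The last factor tends in probability to $h(1-b_R)=h(g_R)=a_{R+1}\le a$, so this case contributes at most $ca\,z(R)$ in the limit.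

Together $z(R+1)\le\kappa_R-\kappa+ca\,z(R)$. Since $z\le1$, $\kappa_R\to\kappa$ and $ca<1$, taking $\limsup_R$ gives $z(R)\to0$.

## 14. The mean density of missable vertices

**Lemma 6.** For $c>e$, $\mathbb Ex_n\to\frac{a+g}2$.

*Proof.* Let $H=G-v$ and $\theta_k(y)=\min(y,k)$. An isolated vertex does not change $X$, so by (P3) $\mathbb E[\theta_k(X(G))-\theta_k(X(H))]\to0$. Split according to the type of $v$. For $v\in L_R\cup N_R$ the difference is $0$ by (10.2), and the type $*$ has probability $o(1)$. For $v\in U_R$ with $I(G)=I(H)$ and both $X$-values at most $k$, the difference equals $2\cdot1_{v\in D(G)}-1$ by (10.1) and (5.1). If $v\in U_R$ and $I(G)\ne I(H)$, replacing the difference by $2\cdot1_{v\in D}-1$ costs at most $k+1$. If $I(G)=I(H)$ and an $X$-value exceeds $k$, it costs at most $2$. Since $\mathbb P(v\in U_R)\to s_R$,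
$$\limsup_n\big|2\mathbb P(v\in U_R\cap D)-s_R\big|\le(k+1)z(R)+2\limsup_n\mathbb P(\max(X(G),X(H))>k).$$
Also $\mathbb Ex_n=\mathbb P(v\in D)=a_R+\mathbb P(v\in U_R\cap D)+o(1)$. Let $R\to\infty$, using Section 13, and then $k\to\infty$, using (C3) for $G$ and, by (P0), for $H$. This gives $\mathbb Ex_n\to a+\frac s2$. $\square$

## 15. Two states, exchanged by deleting an undecided vertex

**Step 1: $x_n$ is near $a$ or near $g$.** *Purpose: extract the dichotomy from the mean.* With $\chi(x)=a+g-x$, Lemma 3(b) and Lemma 6 give $\mathbb E[\chi(x_n)-h(x_n)]\to0$. The continuous function $\chi-h$ vanishes at $a$ and $g$ and is strictly positive on $(a,g)$. By Lemma 3(a), whp $x_n\in[a-\varepsilon,g+\varepsilon]$, where $\chi-h\ge-o_\varepsilon(1)$. So $\mathbb P(x_n\in[a+\eta,g-\eta])\to0$ for each $\eta>0$, that is, $\operatorname{dist}(x_n,\{a,g\})\to0$ in probability. Put $\sigma(F)=1$ if $|D(F)|>|V(F)|\frac{a+g}2$ and $\sigma(F)=0$ otherwise. Then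
$$x_n-(a+s\,\sigma(G))\to0\text{ in probability},\qquad\mathbb P(\sigma(G)=1)\to\tfrac12, \tag{15.1}$$
the second statement because $\mathbb Ex_n\to a+s/2$.

**Step 2: undecided vertices all behave alike.** *Purpose: show that $\{v\in U_R(G),\ 1_{v\in D(G)}\ne\sigma(G)\}$ is negligible.* On $\sigma(G)=1$, $|U_R\setminus D|\le n-|D|-|N_R|=(b-b_R+o_{\mathbb P}(1))n$, since $N_R$ and $D$ are disjoint. On $\sigma(G)=0$, $|U_R\cap D|\le|D|-|L_R|=(a-a_R+o_{\mathbb P}(1))n$, since $L_R\subset D$. Use exchangeability and $R\to\infty$.

**Step 3: the state of $G-v$ predicts $v$ with the opposite sign.** *Purpose: show that $\{v\in U_R(G),\ 1_{v\in D(G)}\ne1-\sigma(H)\}$, $H=G-v$, is negligible.* By Lemma 1(b), $\mathbb P(v\in D(G)\mid H)=(1-p)^{|D(H)|}$. With (15.1) for $H$,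
$$\mathbb P(v\in D(G),\sigma(H)=1)\to\tfrac12h(g)=\tfrac a2,\qquad\mathbb P(v\notin D(G),\sigma(H)=0)\to\tfrac12(1-h(a))=\tfrac b2.$$
Let $R\ge1$. When $B_R(G,v)$ is a tree, $v\in L_R(G)$ iff all neighbors of $v$ lie in $N_{R-1}(H)$, and $v\in N_R(G)$ iff some neighbor lies in $L_{R-1}(H)$. Given $H$, these events have probabilities tending to $h(g_{R-1})=a_R$ and $1-h(a_{R-1})=b_R$ in probability. So $\mathbb P(v\in L_R,\sigma(H)=1)\to\frac{a_R}2$ and $\mathbb P(v\in N_R,\sigma(H)=0)\to\frac{b_R}2$. Since $L_R\subset D$ and $N_R\cap D=\emptyset$, subtracting shows that the event in question has $\limsup$ probability at most $\frac{a-a_R}2+\frac{b-b_R}2$, which tends to $0$.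

**Step 4: consequences.** *Purpose: record the flip of $\sigma$ and the value of $\Delta$ on $UU$ pairs.* By Steps 2 and 3,
$$\{v\in U_R(G),\ \sigma(G-v)\ne1-\sigma(G)\}\ \text{is negligible.} \tag{15.2}$$
Moreover
$$\{u,v\in U_R(G),\ \Delta_G(u,v)\ne1\}\ \text{is negligible.} \tag{15.3}$$
Indeed $\Delta_G(u,v)=1_{v\notin D(G)}+1_{u\notin D(G-v)}$ by (4.1). Outside negligible events the first term is $\sigma(G-v)$ by Step 3, and the second is $1-\sigma(G-v)$ by Step 2 applied to $G-v$ and $u$. Here $\tau_R(G-v,u)=\tau_R(G,u)$ whp, since $v\notin B_R(G,u)$ whp.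

**Step 5: the state is the parity of the core.** *Purpose: show $\sigma(G)=\pi(G)$ whp.* Suppose $\mathcal A_r$ holds, $B_{r+k}(G,v)$ is a tree, neither $\mathcal K=\mathcal K(G)$ nor $\mathcal K'=\mathcal K(G-v)$ has a cycle component longer than $k$, and (12.2) holds for $G$ and $G-v$. A cycle component of $\mathcal K$ that is not a component of $\mathcal K'$ contains a deleted vertex. A cycle component of $\mathcal K'$ that is not a component of $\mathcal K$ contains a neighbor of a deleted vertex. By the definition of $\mathcal A_r$ such vertices have depth at most $r-1$. A cycle of length at most $k$ through one of them would lie in the tree $B_{r+k}(G,v)$, which is impossible. So $q(\mathcal K)=q(\mathcal K')$. By (13.2), $I(G)=I(G-v)$, and then (12.2), (5.1) and (10.1) give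
$$\pi(G)-\pi(G-v)=X(G)-X(G-v)=2\cdot1_{v\in D(G)}-1 .$$
As $\pi$ takes values in $\{0,1\}$, this forces $1_{v\in D(G)}=\pi(G)$.

If $v\in\mathcal K$ and $B_{R+1}(G,v)$ is a tree, then $\mathcal E_2$ of Section 13 holds, so $v\in U_{R+1}(G)$, and by Step 2 $1_{v\in D(G)}=\sigma(G)$ outside a negligible event. Let $n\to\infty$, then $r,k,R\to\infty$, using (13.1), (12.3) for $G$ and $G-v$, and (P0). We get $\mathbb P(\sigma(G)\ne\pi(G),\ v\in\mathcal K)\to0$. By exchangeability and (C1) this probability equals $\mathbb E[1_{\sigma\ne\pi}|V(\mathcal K)|/n]=\kappa\,\mathbb P(\sigma\ne\pi)+o(1)$, and $\kappa>0$. With (15.1), $\mathbb P(\pi_n=1)\to\frac12$.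

## 16. Edges with one decided and one undecided end

We return to edges. For $f=uv\in E(G)$ let $\tau(f)$ be the multiset $\{\tau_R(G-f,u),\tau_R(G-f,v)\}$.

**Step 1: a formula for each edge.** *Purpose: show that, up to a small proportion of edges,*
$$1_{f\text{ mandatory}}=1_{\tau(f)=LL}+1_{\tau(f)=LU}(1-\sigma(G)),\qquad1_{f\text{ blocking}}=1_{\tau(f)=NN}+1_{\tau(f)=NU}(1-\sigma(G)). \tag{16.1}$$
Let $\mathcal P_R(G,f)$ be the property that at least one of these identities fails. With $H$ as in (P2) and $G'=H+uv$, we show that $\mathcal P_R(G',uv)$ is negligible. All earlier statements apply to $(H,u,v)$ up to total variation $p$. Whp the types are not $*$, $v\notin B_R(H,u)$, $u\notin B_R(H,v)$, and both balls have at most $\log n$ vertices. Write $\Delta=\Delta_H(u,v)$ and recall from Lemma 1(a) that $uv$ is mandatory in $G'$ iff $\Delta=0$ and blocking iff $\Delta=2$.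

*Pairs $LL$, $LN$, $NN$, $UU$.* By Section 8, $\Delta=0,1,2$ in the first three cases. By (15.3), $\Delta=1$ on $UU$ outside a negligible event. So (16.1) holds.

*$u\in L_R(H)$, $v\in U_R(H)$.* We must relate $\sigma(G')$ to $\sigma(H)$. Take $\Sigma$ from Lemma 2(a) for $u$ in $H$, with $k$ moves; its support avoids $u$ and $v$ and contains $\Gamma_H(u)$. For $S$ disjoint from $B_R(H,u)\cup\{v\}$, it is valid in $G'-S$ by (V2) and (V1), because the added edge $uv$ meets no vertex of $\Sigma$, and in $H-v-S$ by (V1). After it, $u$ is a leaf attached to $v$ in the first graph and isolated in the second. Deleting $u,v$ from the first and $u$ from the second leaves the same graph, so $\nu(G'-S)=1+\nu(H-v-S)$. Taking $S=\emptyset$ and $S=\{w\}$ shows that $D(G')$ and $D(H-v)$ agree outside $B_R(H,u)\cup\{v\}$, so their sizes differ by at most $\log n+1$. By (15.1) for $H-v$, the density of $D(H-v)$ is whp close to $a$ or $g$, away from the threshold $\frac{a+g}2$, so whp $\sigma(G')=\sigma(H-v)$. By (15.2) this equals $1-\sigma(H)$ outside a negligible event. By (8.2) and Step 2 of Section 15, $\Delta=1_{v\notin D(H)}=1-\sigma(H)=\sigma(G')$,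 again outside a negligible event. So $uv$ is mandatory iff $\sigma(G')=0$, and it is not blocking.

*$u\in N_R(H)$, $v\in U_R(H)$.* Take $\Sigma^+$ from Lemma 2(b) for $u$. Its support avoids $v$, and $u$ occurs in it only as the second vertex of the last move, so the edge $uv$ is incident to no leaf of $\Sigma^+$. Hence $\Sigma^+$ is valid in $G'-S$ and $H-S$ for $S\cap B_R(H,u)=\emptyset$. Since it deletes $u$, it leaves the same graph. So $\nu(G'-S)=\nu(H-S)$, the sets $D(G')$ and $D(H)$ agree outside $B_R(H,u)$, and as before whp $\sigma(G')=\sigma(H)$. By (8.2) and Step 2 of Section 15, $\Delta=1+1_{v\notin D(H)}=2-\sigma(H)=2-\sigma(G')$ outside a negligible event. So $uv$ is blocking iff $\sigma(G')=0$, and it is not mandatory.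

The cases with $u$ and $v$ exchanged are symmetric. This matches Section 1: $A_k$ with $k$ odd and $B_k$ with $k$ even have perfect matchings, hence $D=\emptyset$ and $\sigma=0$, and there $uv$ is mandatory in $A_k$ and blocking in $B_k$.

**Step 2: counting.** *Purpose: pass from (16.1) to the proportions.* Let $\rho_{LL},\rho_{LU},\rho_{NN},\rho_{NU}$ be the proportions of edges of $G_n$ with the given $\tau(f)$. By Step 1 and (P2),
$$\lim_{R\to\infty}\limsup_n\mathbb E\big|\mathsf M_n-\rho_{LL}-\rho_{LU}(1-\sigma(G_n))\big|=0,\qquad\lim_{R\to\infty}\limsup_n\mathbb E\big|\mathsf B_n-\rho_{NN}-\rho_{NU}(1-\sigma(G_n))\big|=0 .$$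
The number of edges at $v$ with a given $\tau(f)$ is a function of $B_{R+1}(G,v)$ bounded by $\deg v$. By (LC), and since $|E|/n\to c/2$ in probability, each $\rho$ converges in probability to a constant. By (P2) and (P1) the expectations of $\rho_{LL},\rho_{LU},\rho_{NN},\rho_{NU}$ tend to $a_R^2$, $2a_Rs_R$, $b_R^2$, $2b_Rs_R$, so these are the constants. Letting $R\to\infty$,
$$(\mathsf M_n,\mathsf B_n)-\big(a^2+2as(1-\sigma(G_n)),\ b^2+2bs(1-\sigma(G_n))\big)\to0\quad\text{in }L^1 .$$

**Step 3: conclusion of the proof of Theorem 2.** By Step 5 of Section 15, $\sigma(G_n)$ may be replaced by $\pi_n$, and $\mathbb P(\pi_n=1)\to\frac12$. This gives the $L^1$ statement, hence the limit law, and the limits $(a^2,b^2)$ conditional on $\pi_n=1$. The other atom is $a^2+2as=\underline\gamma(2\overline\gamma-\underline\gamma)$ and $b^2+2bs=(1-\overline\gamma)(1+\overline\gamma-2\underline\gamma)$. Taking expectations,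
$$\mathbb E\mathsf M_n\to a^2+as=a(a+s)=\underline\gamma\,\overline\gamma,\qquad\mathbb E\mathsf B_n\to b^2+bs=b(1-a)=(1-\underline\gamma)(1-\overline\gamma).\qquad\blacksquare$$
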